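# Arbors, lattice points counted by support, and simple polytopes

## 1. Six lattice points and a hexagon

Take the triangle $x_1\ge 0,\ x_2\ge 0,\ x_1+x_2\le 2$. It contains six lattice points. Sort them by the number of nonzero coordinates:

- no nonzero coordinate: $(0,0)$;
- exactly one: $(1,0),(2,0),(0,1),(0,2)$;
- exactly two: $(1,1)$.

The count is $(1,4,1)$. Now take a hexagon, with $6$ vertices, $6$ edges and one $2$-face, and expand
$$6+6(x-1)+(x-1)^2=1+4x+x^2 .$$
The same three numbers appear.

Add the inequality $x_2\le 1$. The point $(0,2)$ disappears, and the five remaining points give $(1,3,1)$. For a pentagon, $5+5(x-1)+(x-1)^2=1+3x+x^2$.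

Not every such system behaves like this. For $x_1,x_2\ge0$, $x_1+x_2\le 3$ the count is $(1,6,3)$: three points on each axis, and $(1,1),(1,2),(2,1)$ inside. The expansion above is always palindromic for a polygon, so $(1,6,3)$ comes from no polygon.

The first two systems belong to a family indexed by trees.

**Definition (arbor).** An *arbor* $t$ is a rooted tree whose vertices are decorated by nonempty, pairwise disjoint finite sets. Let $S$ be the union of all decorations and $n=|S|$ the *size* of $t$. For a vertex $v$, let $S_v\subseteq S$ be the union of the decorations of $v$ and of all its descendants. The polytope $Q_t\subset\mathbb R^S$ is given by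
$$x_i\ge0\ (i\in S),\qquad \sum_{i\in S_v}x_i\le |S_v|\quad\text{for every vertex }v,$$
and $P_t=Q_t\cap\mathbb Z^S$. The *$h$-vector of $t$* is $(h_0,\dots,h_n)$, where $h_k$ is the number of points of $P_t$ with exactly $k$ nonzero coordinates.

The triangle is the arbor with one vertex decorated by $\{1,2\}$. The system with $x_2\le1$ is the arbor with root $\{1\}$ and one child $\{2\}$. Here is an example of size $3$: root $\{1\}$ with two children $\{2\}$ and $\{3\}$, so $x_2\le1$, $x_3\le1$, $x_1+x_2+x_3\le3$. One coordinate: $3+1+1=5$ points. Two coordinates: $2$ for $\{1,2\}$, $2$ for $\{1,3\}$, $1$ for $\{2,3\}$, again $5$. Three coordinates: only $(1,1,1)$. The $h$-vector is $(1,5,5,1)$.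

A whole family can be done by hand. For a single vertex of size $n$, the points with a given support of size $k$ are the positive integer vectors $(p_1,\dots,p_k)$ with sum at most $n$. Taking partial sums turns them into the $k$-subsets of $\{1,\dots,n\}$. So $h_k=\binom nk^2$.

Now the other side. A $d$-polytope is *simple* if every vertex lies on exactly $d$ facets. For a simple $d$-polytope $\Phi$ with $f_j(\Phi)$ faces of dimension $j$ (and $f_d=1$), the $h$-vector is the coefficient sequence of the *$h$-polynomial*
$$\sum_k h_kx^k=\sum_{j=0}^{d}f_j(\Phi)(x-1)^j. \tag{1}$$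
It has degree $d$, and it is palindromic, $h_k=h_{d-k}$: these are the Dehn–Sommerville equations.

The problem comes from Frédéric Chapoton, "On posets and polytopes attached to arbors", arXiv:2503.04247 (2025).

**Conjecture.** For every arbor $t$ there is a simple polytope $\Phi_t$ such that the $h$-vector of $t$ equals the $h$-vector of $\Phi_t$.

We shall prove that this is true. We prove it for all finite preorders, sharpen it for arbors, and prove a converse.

## 2. From arbors to preorders: the statements

Write $\mathbb N=\{0,1,2,\dots\}$ and $p(A)=\sum_{i\in A}p_i$. A *relation* $N$ between finite sets $S,S'$ is a family of subsets $N(i)\subseteq S'$, $i\in S$. Put $N(A)=\bigcup_{i\in A}N(i)$ and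
$$P_N=\{p\in\mathbb N^S:\ p(A)\le|N(A)|\ \ \forall A\subseteq S\},\qquad h_N(x)=\sum_{p\in P_N}x^{\#\{i:\,p_i\ne0\}}. \tag{2}$$
For example, $S=\{1,2\}$, $S'=\{a,b,c\}$, $N(1)=N(2)=S'$ gives the system $x_1+x_2\le3$, with $h_N=1+6x+3x^2$.

A *preorder* $\preceq$ is a reflexive and transitive relation on $S$. It gives a relation in the sense above: let $S'$ be a copy of $S$ and $N(i)=\{j: j\preceq i\}$.

**Arbors are preorders.** For an arbor let $v(i)$ be the vertex whose decoration contains $i$. Put $j\preceq i$ iff $j\in S_{v(i)}$, that is, iff $v(j)$ is $v(i)$ or a descendant of $v(i)$. This is a preorder with $N(i)=S_{v(i)}$. I claim $P_t=P_N$.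

If $p\in P_N$, take $A=S_v$. Then $N(A)=S_v$, so $p(S_v)\le|S_v|$ and $p\in P_t$.

If $p\in P_t$ and $A\subseteq S$, recall that two sets $S_v,S_w$ are nested or disjoint. So the union $N(A)$ of the sets $S_{v(i)}$, $i\in A$, is the disjoint union $S_{v_1}\sqcup\dots\sqcup S_{v_r}$ of the maximal ones. It contains $A$ by reflexivity. Hence $p(A)\le\sum_l p(S_{v_l})\le\sum_l|S_{v_l}|=|N(A)|$.

So the $h$-vector of $t$ is the coefficient sequence of $h_N$.

**Theorem 1.** For every preorder on a finite nonempty set $S$, $n=|S|$, there is a simple $n$-polytope whose $h$-vector is that of $h_N$. In particular the conjecture holds for every arbor.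

A simple polytope is *flag* if any set of pairwise intersecting facets has a common point. A hexagon is flag. A triangle is not: its three edges meet pairwise but have no common point.

**Theorem 2.** For an arbor, the simple polytope can be chosen explicitly and flag.

For the converse, say that a relation $N$ has *no isolated elements* if all $N(i)\ne\emptyset$ and $N(S)=S'$. Deleting isolated elements does not change $h_N$: if $N(i)=\emptyset$ then $p_i=0$ on $P_N$, and elements of $S'\setminus N(S)$ never enter. Call $A\subseteq S$ *closed* if $A=\{i: N(i)\subseteq N(A)\}$. For the chain with root $\{1\}$ and child $\{2\}$ we have $N(1)=\{1,2\}$, $N(2)=\{2\}$. The closed sets are $\emptyset,\{2\},\{1,2\}$, while $\{1\}$ is not closed because $N(2)\subseteq N(\{1\})$.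

**Theorem 3.** Let $N$ be a relation with no isolated elements. Equivalent are:

1. $h_N$ is the $h$-polynomial of a simple polytope;
2. $h_N$ is palindromic, $h_N(x)=x^dh_N(1/x)$ with $d=\deg h_N$;
3. $|S|=|S'|$ and $|N(A)|=|A|$ for every closed $A$;
4. for some bijection $S\to S'$ used as identification, $N$ is a preorder.

**Corollary 4.** Let $t$ be a rooted tree with decorations as in an arbor, and let $c_v\ge1$ be integers with $c_v>\sum_{w\text{ child of }v}c_w$. The support polynomial of $\{x\in\mathbb N^S: x(S_v)\le c_v\ \forall v\}$ is palindromic iff it is the $h$-polynomial of a simple polytope iff $c_v=|S_v|$ for all $v$.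

Here the *support polynomial* of a finite set of points of $\mathbb N^S$ is the sum of $x^{\#\{i:p_i\neq0\}}$ over its points $p$.

## 3. Facet normals, a square face, and a distorted hexagon

The polytope $Q_t$ itself is simple, but it is the wrong candidate. In the first example it is a triangle, with $h$-vector $(1,1,1)$ instead of $(1,4,1)$.

**Counting the facets of $\Phi_t$.** Suppose $\Phi_t$ exists. The polynomial of an arbor has degree $n$, because $(1,\dots,1)\in P_t$. So $\dim\Phi_t=n$ by (1). The coefficient of $x^{n-1}$ in (1) is $f_{n-1}-n$, and by Dehn–Sommerville it equals $h_1$. On the arbor side, a point supported on $\{i\}$ must satisfy $p_i\le|S_v|$ for all $S_v\ni i$, and $S_{v(i)}=N(i)$ is the smallest of these. So $h_1=\sum_i|N(i)|$ and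
$$f_{n-1}(\Phi_t)=n+\sum_i|N(i)|=2n+\#\{(i,j): j\preceq i,\ j\ne i\}.$$
We need two facets for every $i$ and one for every strict pair. This suggests the normal vectors
$$W=\{e_i,\,-e_i\ (i\in S)\}\cup\{e_i-e_j:\ j\preceq i,\ j\ne i\}\subset\mathbb R^S. \tag{3}$$
It is more convenient to work with the polar dual, whose vertices should be positive multiples of the vectors of $W$. Recall that if $\Psi$ is a *simplicial* $n$-polytope (all proper faces are simplices) with $0$ in its interior, its polar dual $\Phi$ is a simple $n$-polytope. The $j$-faces of $\Phi$ correspond, with inclusions reversed, to the faces of $\Psi$ with $n-j$ vertices.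

**Size two.** For one vertex $\{1,2\}$, $\operatorname{conv}W$ is a hexagon. Going around, its edges have the endpoints listed below. Next to each edge is the vector whose $i$-th entry counts the endpoints containing $+e_i$:

- $\{e_1,e_2\}$: $(1,1)$;
- $\{e_2,e_2-e_1\}$: $(0,2)$;
- $\{e_2-e_1,-e_1\}$: $(0,1)$;
- $\{-e_1,-e_2\}$: $(0,0)$;
- $\{-e_2,e_1-e_2\}$: $(1,0)$;
- $\{e_1-e_2,e_1\}$: $(2,0)$.

These are the six points of $P_t$. For the chain, drop $e_2-e_1$. The pentagon has the edges $\{e_1,e_2\}$, $\{e_2,-e_1\}$, $\{-e_1,-e_2\}$, $\{-e_2,e_1-e_2\}$, $\{e_1-e_2,e_1\}$, with counts $(1,1),(0,1),(0,0),(1,0),(2,0)$: again exactly $P_t$.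

**Where the first attempt stops.** Take one vertex $\{1,2,3\}$. The functional $x_1+x_2$ is at most $1$ on $W$, with equality exactly at $e_1,\ e_2,\ e_1-e_3,\ e_2-e_3$. These four vectors span $\mathbb R^3$, so they lie on a facet of $\operatorname{conv}W$. Since $e_1+(e_2-e_3)=e_2+(e_1-e_3)$, this facet is a parallelogram, and $\operatorname{conv}W$ is not simplicial.

The remedy is to rescale: choose weights $u_w>0$ and set $\Psi=\operatorname{conv}\{w/u_w: w\in W\}$. But weights can spoil the count. In the hexagon put $u_{e_1-e_2}=3$ and all other $u_w=1$. The point $\frac13(e_1-e_2)$ lies strictly inside the edge line $x_1-x_2=1$ through $e_1$ and $-e_2$, so $\Psi$ is a pentagon and gives $(1,3,1)$, which is wrong. The facet $\{e_1,-e_2\}$ betrays the problem: a functional equal to $1$ on both takes the value $2$ at $e_1-e_2\in W$. So we shall require that $u$ is so close to $1$ that every facet of $\Psi$ sits on a face of $\operatorname{conv}W$.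

A second difficulty is more serious. Matching facets of $\Psi$ with points of $P_N$ proves only that $\sum_kh_k$ is right. We need the distribution of the number of nonzero coordinates. The way past this is to lift the fan over $\Psi$ to a cone $C$ of dimension $2n+1$ built from a bipartite graph, and to compute one Hilbert series on $C$ in two ways. One computation sees supports of points of $P_N$, the other sees faces of $\Psi$.

## 4. The cone of a bipartite graph

Let $N$ be any relation, $n=|S|$, $m=|S'|$. Let $G$ be the bipartite graph with parts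
$$L=S\sqcup\{*\},\qquad R=S'\sqcup\{0\}$$
and edges $(i,j)$ for $i\in S$, $j\in N(i)$; all $(i,0)$, $i\in S$; all $(*,j)$, $j\in S'$; and $(*,0)$. It is connected. Write $N_G$ for neighborhoods in $G$. Then $N_G(A)=N(A)\cup\{0\}$ for $\emptyset\ne A\subseteq S$, and $N_G(A)=R$ if $*\in A$.

Identify the edge $(i,j)$ with the vector $e_i+f_j\in\mathbb R^L\times\mathbb R^R$. All edges lie in $V=\{(a,b): a(L)=b(R)\}$, of dimension $n+m+1$. Let $C\subset V$ be the cone generated by the edges, put $\deg(a,b)=a(L)$ (so edges have degree $1$), and let
$$H(z)=\sum_{x\in C\cap\mathbb Z^{L\sqcup R}}z^{\deg x}.$$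
Each degree contains finitely many lattice points, since $a,b\ge0$ on $C$.

**Inequalities for $C$.**
$$C=\{(a,b)\in V:\ a,b\ge0,\ a(A)\le b(N_G(A))\ \ \forall A\subseteq L\}. \tag{4}$$
To see this, consider a network with arcs from a source to each $i\in L$ of capacity $a_i$, infinite capacity along edges of $G$, and arcs from each $j\in R$ to a sink of capacity $b_j$. A nonnegative vector $(a,b)\in V$ lies in $C$ iff there is a flow of value $a(L)$. A cut of finite capacity has source side $A\sqcup B$ with $N_G(A)\subseteq B$. The cheapest one for given $A$ has $B=N_G(A)$ and capacity $a(L\setminus A)+b(N_G(A))$. By max-flow–min-cut, a flow of value $a(L)$ exists iff all these are at least $a(L)$, which is (4).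

**Coordinates in a spanning tree.** Let $T$ be a spanning tree of $G$. It has $n+m+1$ edges. For an edge $\gamma=(i,j)\in T$, the forest $T\setminus\gamma$ has two components, with vertex sets $L_1\sqcup R_1\ni i$ and $L_2\sqcup R_2\ni j$. If $x=(a,b)=\sum_{\gamma\in T}\lambda_\gamma\gamma$, then
$$\lambda_\gamma=a(L_1)-b(R_1). \tag{5}$$
Indeed $a(L_1)$ sums the coefficients of the edges with left end in $L_1$: those inside the first component, and $\gamma$. And $b(R_1)$ sums those with right end in $R_1$: only the ones inside the first component. By (5) the coefficients are determined by $x$. So the $n+m+1=\dim V$ edges of $T$ form a basis of $V$, and $x\in V$ is integral iff all its coordinates are integers. Let $C_T$ be the cone generated by $T$.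

**The smallest case.** Let $S=S'=\{1\}$, $N(1)=\{1\}$. Then $G$ has the four edges $(1,1),(1,0),(*,1),(*,0)$, with $(1,1)+(*,0)=(1,0)+(*,1)$, and $C$ is a cone over a square. A lattice point of degree $k$ is given by $a_1,b_1\in\{0,\dots,k\}$, so $H(z)=\sum_k(k+1)^2z^k=(1+z)/(1-z)^3$. The numerator is $h_N=1+z$.

## 5. Degrees of trees enumerate $P_N$

**Lemma 5.** Let $N$ be any relation and let $\mathcal T$ be a finite set of spanning trees of $G$ with $C=\bigcup_{T\in\mathcal T}C_T$ and with pairwise disjoint interiors $\operatorname{int}C_T$ (in $V$). Then $T\mapsto p_T:=(\deg_T(i)-1)_{i\in S}$ is a bijection $\mathcal T\to P_N$, and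
$$H(z)=\frac{h_N(z)}{(1-z)^{n+m+1}}. \tag{6}$$

In the smallest case, cut the square along the diagonal joining $(1,1)$ and $(*,0)$. The trees are $\{(1,1),(*,0),(1,0)\}$ with $p_T=1$ and $\{(1,1),(*,0),(*,1)\}$ with $p_T=0$.

**Step 1: $p_T\in P_N$.** Degrees in a spanning tree are at least $1$, so $p_T\ge0$. Let $\emptyset\ne A\subseteq S$. The edges of $T$ at $A$ form a forest on $A\sqcup N_T(A)$, so $\sum_{i\in A}\deg_T(i)\le|A|+|N_T(A)|-1$. Hence $p_T(A)\le|N_G(A)|-1=|N(A)|$. For later use note
$$\sum_{i\in L}(\deg_T(i)-1)=(n+m+1)-(n+1)=m. \tag{7}$$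

**Step 2: surjectivity.** The purpose is to locate, for each $p\in P_N$, a point of $C$ such that any tree cone containing it must have degrees $p_i+1$. Let $p\in P_N$. Put $f=p$ on $S$ and $f_*=m-p(S)$, which is $\ge0$ because $p(S)\le|N(S)|\le m$. So $f(L)=m$. Let
$$q_f=(a,b),\qquad a_i=f_i+\tfrac1{n+1}\ (i\in L),\qquad b_j=1\ (j\in R).$$
Then $a(L)=m+1=b(R)$. For $\emptyset\ne A\subseteq S$ we have $a(A)\le|N(A)|+1=b(N_G(A))$. If $*\in A$, then $a(A)\le a(L)=b(R)=b(N_G(A))$. So $q_f\in C$ by (4), and $q_f\in C_T$ for some $T\in\mathcal T$.

Let $\gamma=(i,j)\in T$. By (5), $f(L_1)+\frac{|L_1|}{n+1}-|R_1|\ge0$. If $L_1\ne L$, the fraction is less than $1$, so integrality gives $f(L_1)\ge|R_1|$. If $L_1=L$, then $f(L_1)=m\ge|R_1|$ because $j\notin R_1$ and $|R|=m+1$. In all cases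
$$f(L_2)=m-f(L_1)\le m-|R_1|=|R_2|-1. \tag{8}$$
Fix $i\in L$ and let $d=\deg_T(i)$. Deleting the vertex $i$ from $T$ leaves components $K_1,\dots,K_d$. They are the second components for the $d$ edges at $i$. By (8),
$$m-f_i=\sum_{r=1}^df(L\cap K_r)\le\sum_{r=1}^d(|R\cap K_r|-1)=m+1-d,$$
that is, $f_i\ge\deg_T(i)-1$. Summing over $i\in L$, the left side gives $m$ and so does the right side, by (7). Hence $f_i=\deg_T(i)-1$ for all $i\in L$, and $p=p_T$.

**Step 3: injectivity.** We show that $p_T=p$ forces $q_f\in\operatorname{int}C_T$. Suppose $p_T=p$. Then $f_i=\deg_T(i)-1$ for all $i\in L$; for $i=*$ this follows since both sides sum to $m$ over $L$. For $\gamma=(i,j)\in T$, the edges with left end in $L_1$ are $\gamma$ and the $|L_1|+|R_1|-1$ edges of the first component. So $\sum_{l\in L_1}\deg_T(l)=|L_1|+|R_1|$ and $f(L_1)=|R_1|$. By (5), $\lambda_\gamma(q_f)=\frac{|L_1|}{n+1}>0$. This holds for all $\gamma\in T$, so $q_f\in\operatorname{int}C_T$. The interiors are disjoint, so $p$ determines $T$.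

**Step 4: a direction that sees supports.** To sum over lattice points of $C$ without overlaps we shall push points in a generic direction $q\in C$. The point is to choose $q$ so that the number of negative coordinates of $q$ in $T$ is the number of nonzero entries of $p_T$. Let
$$q=(a,b):\quad b_j=\tfrac1{m+1}\ (j\in R),\quad a_i=\varepsilon:=\tfrac1{(n+1)(m+1)}\ (i\in S),\quad a_*=1-n\varepsilon .$$
Note $n\varepsilon<\frac1{m+1}$. Then $q\in C$: use weight $\varepsilon$ on each $(i,0)$, $i\in S$, weight $\frac1{m+1}-n\varepsilon$ on $(*,0)$, and weight $\frac1{m+1}$ on each $(*,j)$, $j\in S'$. Let $\gamma=(i,j)\in T$.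

- If $*\in L_1$: $\lambda_\gamma(q)=1-\varepsilon|L_2|-\frac{|R_1|}{m+1}=\frac{|R_2|}{m+1}-\varepsilon|L_2|>0$, since $j\in R_2$ and $|L_2|\le n$.
- If $*\notin L_1$: $\lambda_\gamma(q)=\varepsilon|L_1|-\frac{|R_1|}{m+1}$. This is negative if $R_1\ne\emptyset$, because $\varepsilon|L_1|\le n\varepsilon<\frac1{m+1}$. If $R_1=\emptyset$, then the component is the single vertex $i$, so $L_1=\{i\}$ and the value is $\varepsilon>0$.

The second case occurs exactly when $i\in S$ and $\gamma$ is the edge of $T$ at $i$ on the path from $i$ to $*$; there is one such edge for each $i\in S$. For it, $R_1=\emptyset$ iff $\deg_T(i)=1$. So no $\lambda_\gamma(q)$ vanishes, and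
$$\#\{\gamma\in T:\lambda_\gamma(q)<0\}=\#\{i\in S:\deg_T(i)\ge2\}=\#\{i\in S:(p_T)_i\ne0\}. \tag{9}$$

**Step 5: the Hilbert series.** Let $x\in C$. Then $x+\eta q\in C$ for all $\eta>0$. For $T\in\mathcal T$ and $\gamma\in T$ the coordinate $\lambda_\gamma(x)+\eta\lambda_\gamma(q)$ is nonzero with constant sign for small $\eta>0$. Since the $C_T$ cover $C$ and have disjoint interiors, there is exactly one $T$ with $x+\eta q\in\operatorname{int}C_T$ for all small $\eta>0$. For a given $T$ this happens iff
$$\lambda_\gamma(x)\ge0\ \text{ when }\lambda_\gamma(q)>0,\qquad \lambda_\gamma(x)>0\ \text{ when }\lambda_\gamma(q)<0\qquad(\gamma\in T).$$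
So $C$ is the disjoint union of these half-open cones. Lattice points are the points with integer coordinates, and the degree is the sum of the coordinates. So the half-open cone of $T$ contributes $z^{\#\{\gamma:\lambda_\gamma(q)<0\}}/(1-z)^{n+m+1}$ to $H$. By (9) and the bijection of Steps 1–3, summing over $T$ gives (6). $\square$

## 6. Weights close to one

From now until the end of Section 8, $\preceq$ is a preorder on $S\ne\emptyset$, so $m=n$. We write $j$ also for the copy of $j$ in $S'$. The set $W$ is given by (3).

**Lemma 6.** There are $u_w>0$ $(w\in W)$ such that $\Psi=\operatorname{conv}\{w/u_w\}$ has $0$ in its interior, and for every facet $F$ of $\Psi$ the set $W_F=\{w\in W: w/u_w\in F\}$ is a linear basis of $\mathbb R^S$ (so $\Psi$ is simplicial), and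
$$\text{there is a linear }\varphi\text{ with }\varphi\le1\text{ on }W\text{ and }\varphi=1\text{ on }W_F. \tag{10}$$

*Proof.* Since $\pm e_i\in W$, $0$ is interior for all positive weights.

**Step 1: generic weights make $\Psi$ simplicial.** For each spanning subset $\{w_0,\dots,w_n\}\subseteq W$ of $n+1$ elements there is a nonzero linear relation $\sum_k\alpha_kw_k=0$, unique up to scaling. Choose a sequence $u^{(r)}\to(1,\dots,1)$ with $0<u^{(r)}_w\le2$ that avoids the finitely many hyperplanes $\sum_k\alpha_ku_{w_k}=0$ of $\mathbb R^W$. Let $u$ be one of these vectors, $F$ a facet, and $\{\psi=1\}$ its hyperplane; then $\psi(w)\le u_w$ for all $w$, with equality iff $w\in W_F$. The points $w/u_w$, $w\in W_F$, affinely span a hyperplane not containing $0$, so $W_F$ spans $\mathbb R^S$. If $|W_F|>n$, it contains a spanning subset of $n+1$ elements, and applying $\psi$ to its relation gives $\sum_k\alpha_ku_{w_k}=0$, a contradiction. So $W_F$ is a basis.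

**Step 2: weights near $1$ give (10).** Suppose that for infinitely many $r$ some facet violates (10). Pass to a subsequence on which these facets have the same set $W_F=B$. The functionals $\psi_r$ satisfy $\psi_r(\pm e_i)\le2$, so they are bounded, and a further subsequence converges to some $\varphi$. From $\psi_r\le u^{(r)}$ on $W$ with equality on $B$ we get $\varphi\le1$ on $W$ and $\varphi=1$ on $B$. This contradicts the violation. So $u=u^{(r)}$ works for $r$ large. $\square$

## 7. Lifting the fan of $\Psi$ to the cone $C$

Call $\sigma_i=(i,i)$ $(i\in S)$ and $\sigma_*=(*,0)$ the *special* edges; $\sigma_i$ is an edge because $\preceq$ is reflexive. Let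
$$\pi:V\to\mathbb R^S,\qquad\pi(a,b)=(a_i-b_i)_{i\in S}.$$
If $\pi(a,b)=0$, then $a_i=b_i$ for $i\in S$, and then $a_*=b_0$ because $a(L)=b(R)$. So $\ker\pi$ has dimension $n+1$ and the special edges form a basis of it. With the convention $e_0=e_*=0$ in $\mathbb R^S$, every edge $(i,j)$ maps to $e_i-e_j$. So $\pi$ maps the non-special edges bijectively onto $W$: $(i,0)\mapsto e_i$, $(*,j)\mapsto-e_j$, and $(i,j)\mapsto e_i-e_j$. For $w\in W$ let $\tilde w$ be the non-special edge over it.

Recall that for the boundary complex $\Delta$ of a simplicial $n$-polytope (its faces, including $\emptyset$, recorded by their vertex sets),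
$$h_\Delta(z)=\sum_{\sigma\in\Delta}z^{|\sigma|}(1-z)^{n-|\sigma|}.$$

**Proposition 7.** Let $u$ be positive weights satisfying the conclusions of Lemma 6, and let $\Delta$ be the boundary complex of $\Psi$, on a vertex set contained in $W$. Then $h_\Delta=h_N$.

**Step 1: the trees $T_F$.** For a facet $F$ put
$$T_F=\{\tilde w:w\in W_F\}\cup\{\sigma_i\}_{i\in S}\cup\{\sigma_*\}.$$
These $2n+1=\dim V$ vectors are linearly independent: the $\pi(\tilde w)=w$ are independent and the special edges are a basis of $\ker\pi$. A cycle in $T_F$ would give an alternating linear relation, so $T_F$ is acyclic. It has $2n+1$ edges on $2n+2$ vertices, so it is a spanning tree.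

We want to apply Lemma 5 to $\{T_F\}$. The main work is to show $C=\bigcup_FC_{T_F}$. The inclusion $\supseteq$ is clear. Let $x=(a,b)\in C$ and $k=\deg x$. Since $0$ is interior to $\Psi$, the cones over the facets cover $\mathbb R^S$. So there is a facet $F$ with $\pi(x)=\sum_{w\in W_F}\lambda_ww$, $\lambda\ge0$. Take $\varphi$ from (10). Then $x-\sum\lambda_w\tilde w\in\ker\pi$, so
$$x=\sum_{w\in W_F}\lambda_w\tilde w+\sum_{i\in S}\mu_i\sigma_i+\mu_*\sigma_* \tag{11}$$
with real $\mu$'s. We must show $\mu\ge0$.

**Step 2: $\mu_i=\min(a_i,b_i)\ge0$ for $i\in S$.** Suppose $w=e_i-e_j$ and $w'=e_k-e_i$ both lie in $W_F$, with $j\in S\cup\{0\}$, $k\in S\cup\{*\}$. Then $w+w'=e_k-e_j\in W\cup\{0\}$: if $j,k\in S$ then $j\preceq i\preceq k$, so $j\preceq k$ by transitivity; if $j=0$ or $k=*$ it is clear. Hence $2=\varphi(w+w')\le1$, a contradiction. So for each $i$ at most one of the two signs of $e_i$ occurs in $W_F$. Reading (11) at the left and right vertex $i$,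
$$a_i=\mu_i+\sum_{w\ni+e_i}\lambda_w,\qquad b_i=\mu_i+\sum_{w\ni-e_i}\lambda_w,$$
and one of the two sums is empty while the other is $\ge0$. So $\mu_i=\min(a_i,b_i)$.

**Step 3: $\mu_*\ge0$.** We compare (11) with another expression of $x$. Among all expressions $x=\sum_\gamma\kappa_\gamma\gamma$, $\kappa\ge0$, over the edges of $G$ (a nonempty compact set, since $\sum\kappa_\gamma=k$), choose one that maximizes $\sum_{i\in S}\kappa_{\sigma_i}$. Suppose that for some $i\in S$ two non-special edges $(i,j)$ and $(k',i)$ both have positive coefficient. Then $(k',j)$ is an edge of $G$, by transitivity or because $j=0$ or $k'=*$, and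
$$(i,j)+(k',i)=\sigma_i+(k',j).$$
Shifting a small amount from left to right increases $\sum_{i\in S}\kappa_{\sigma_i}$, a contradiction. So for each $i\in S$, either no non-special edge at $i\in L$ or none at $i\in R$ has positive coefficient. Hence $\kappa_{\sigma_i}=\min(a_i,b_i)=\mu_i$ by Step 2. Apply $\varphi$ to $\pi(x)$, written in both ways:
$$\sum_w\lambda_w=\varphi(\pi(x))=\sum_{\gamma\text{ non-special}}\kappa_\gamma\,\varphi(\pi(\gamma))\le\sum_{\gamma\text{ non-special}}\kappa_\gamma=k-\sum_{i\in S}\mu_i-\kappa_{\sigma_*}.$$
Taking degrees in (11), $k=\sum_w\lambda_w+\sum_{i\in S}\mu_i+\mu_*$. So $\mu_*\ge\kappa_{\sigma_*}\ge0$, and $x\in C_{T_F}$.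

**Step 4: disjoint interiors, and the first computation of $H$.** If $x\in\operatorname{int}C_{T_F}\cap\operatorname{int}C_{T_{F'}}$, then all $\lambda_w>0$ in both expansions. So $\pi(x)$ is interior to the cones over $F$ and over $F'$, and $F=F'$. Lemma 5 applies with $m=n$ and gives $H(z)=h_N(z)/(1-z)^{2n+1}$.

**Step 5: the second computation of $H$.** By Steps 2–3 each $x\in C$ has an expression
$$x=\sum_{w\in\sigma}\lambda_w\tilde w+\sum_s\mu_s\sigma_s,\qquad\sigma\in\Delta,\ \lambda_w>0,\ \mu_s\ge0,$$
with $s$ running over $S\sqcup\{*\}$. It is unique: $\sigma$ is determined as the face whose cone contains $\pi(x)$ in its relative interior, and then the coefficients are determined by linear independence. Conversely every such expression lies in $C$. For integral $x$ all coefficients are integers, by (5) applied to some $T_F$ with $\sigma\subseteq W_F$. Hence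
$$H(z)=\frac1{(1-z)^{n+1}}\sum_{\sigma\in\Delta}\Big(\frac z{1-z}\Big)^{|\sigma|}=\frac{h_\Delta(z)}{(1-z)^{2n+1}}.$$
Comparing with Step 4, $h_\Delta=h_N$. $\square$

**Proof of Theorem 1.** Take $u$ and $\Psi$ from Lemma 6, and let $\Phi$ be the polar dual of $\Psi$, a simple $n$-polytope. Its $j$-faces, $0\le j\le n$, correspond to the $\sigma\in\Delta$ with $|\sigma|=n-j$, where $\sigma=\emptyset$ corresponds to $\Phi$ itself. So
$$\sum_jf_j(\Phi)(x-1)^j=\sum_{\sigma\in\Delta}(x-1)^{n-|\sigma|}=x^nh_\Delta(1/x)=h_\Delta(x)=h_N(x).$$
The third equality is Dehn–Sommerville for the simplicial polytope $\Psi$; the last is Proposition 7. By Section 2 this includes all arbors. $\blacksquare$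

Two remarks. First, each $i\in S$ has degree in $T_F$ equal to $1$ (from $\sigma_i$) plus the number of $w\in W_F$ containing $+e_i$. So the bijection of Lemma 5 sends a facet $F$ to the vector $(\#\{w\in W_F: w\ni+e_i\})_i$. This is the matching we saw by hand in Section 3. Second, by the $g$-theorem (Stanley), arbor $h$-vectors are palindromic and unimodal, and $(h_k-h_{k-1})_{k\le n/2}$ (with $h_{-1}=0$) is an M-sequence, that is, the Hilbert function of a graded algebra generated in degree one.

## 8. Explicit weights for arbors and flagness

Now let $\preceq$ come from an arbor. We write down weights, prove that they satisfy Lemma 6, and find that the faces of $\Psi$ are cut out by a pairwise condition.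

**The weights.** Fix a linear order $<$ on $S$ such that $i<i'$ whenever $v(i')$ is a proper ancestor of $v(i)$. Extend it by making $*$ the largest left element and $0$ the smallest right element. Let $r_i\in\{1,\dots,n\}$ be the rank of $i\in S$ and $r_*=n+1$. Put $s_j=r_j$ for $j\in S$, and $s_0=0$. Fix $0<\delta<\frac1{n(n+1)}$. We denote $w=e_i-e_j\in W$ also by its edge $(i,j)$, and put
$$u_w=1+\delta\,r_is_j\in[1,2).$$
Let $\Psi=\operatorname{conv}\{w/u_w\}$; $0$ is interior.

**Definition.** A pair $w=(i,j)$, $w'=(i',j')$ in $W$ is *incompatible* if either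

- (a) some $k\in S$ occurs with sign $+$ in one and $-$ in the other; or
- (b) not (a), and, up to exchanging $w,w'$: $i<i'$, $j<j'$ and $j'\preceq i$.

In (b), $i\ne *$ because $i<i'$, and $j'\ne0$ because $j<j'$; so $i,j'\in S$. Otherwise the pair is *compatible*. Note that the definition does not involve $\delta$.

For one vertex $\{1,2,3\}$ with $1<2<3$, the pair $e_1=(1,0)$, $e_2-e_3=(2,3)$ is incompatible by (b). This is one diagonal of the square face of Section 3, of cost $1+(1+6\delta)$. The other diagonal, $e_2=(2,0)$ and $e_1-e_3=(1,3)$, has the same sum, is compatible, and costs $1+(1+3\delta)$.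

**Step 1: an incompatible pair can be replaced at smaller cost.** We show: if $w,w'$ are incompatible, then $w+w'$ is a sum of at most two elements of $W$ whose total $u$-cost is strictly less than $u_w+u_{w'}$.

In case (a), $w+w'\in W\cup\{0\}$ by transitivity, as in Step 2 of Section 7. The new cost is at most $1+\delta n(n+1)<2\le u_w+u_{w'}$.

In case (b), write
$$w+w'=(e_i-e_{j'})+(e_{i'}-e_j).$$
Since (a) fails, $i\ne j'$; so $e_i-e_{j'}\in W$ because $j'\preceq i$. If $i'=*$ or $j=0$, then $e_{i'}-e_j\in W\cup\{0\}$, with $0$ exactly when $(i',j)=(*,0)$. Otherwise $i',j\in S$. Now $j'\preceq i$ and $j'\preceq i'$, so both $v(i)$ and $v(i')$ are ancestors of, or equal to, $v(j')$. Hence they are comparable in the tree. Since $i<i'$, $v(i)$ is not a proper ancestor of $v(i')$, so $v(i')$ equals $v(i)$ or is an ancestor of it, and $N(i)\subseteq N(i')$. From $j\in N(i)$ we get $j\preceq i'$. Also $j\ne i'$ since (a) fails. So $e_{i'}-e_j\in W$.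

If $(i',j)\ne(*,0)$, the cost drops by
$$\delta\,(r_is_j+r_{i'}s_{j'}-r_is_{j'}-r_{i'}s_j)=\delta(r_{i'}-r_i)(s_{j'}-s_j)>0.$$
If $(i',j)=(*,0)$, the new expression is the single vector $e_i-e_{j'}$, and the cost drops from at least $2$ to less than $2$.

**Step 2: compatible expressions are unique.** We show that each $y\in\mathbb R^S$ has at most one expression $y=\sum_w\lambda_ww$, $\lambda\ge0$, with pairwise compatible support. Since (a) never occurs in the support, for each $i\in S$ only one sign of $e_i$ appears. So the total weight of the $w$'s with $+e_i$ is $y_i^+=\max(y_i,0)$, and that of the $w$'s with $-e_i$ is $y_i^-=\max(-y_i,0)$. Think of $\lambda$ as a matrix with rows $i$ and columns $j$: row $i\in S$ has sum $y_i^+$ and column $j\in S$ has sum $y_j^-$.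

Process the rows $i\in S$ with $y_i>0$ in increasing order. I claim that each row is filled greedily: it takes as much as possible from the remaining column masses in $N(i)$, in decreasing order of columns, and the rest from column $0$. If not, let $j'\in N(i)$ be the first column in this order in which row $i$ takes less than it could. Then column $j'$ has mass left over, which must be used by a later row $i'>i$ (possibly $*$). Also row $i$ still has weight left after column $j'$, so it uses some smaller column $j<j'$ (possibly $0$). Thus $(i,j)$ and $(i',j')$ are in the support with $i<i'$, $j<j'$, $j'\preceq i$, an incompatible pair by (b). This is a contradiction. So all rows $i\in S$ are determined, and row $*$ takes the remaining column masses.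

**Step 3: optimal means compatible.** For $y\in\mathbb R^S$ consider the minimum of $\sum_w\lambda_wu_w$ over all expressions $y=\sum_w\lambda_ww$, $\lambda\ge0$. Expressions exist since $\pm e_i\in W$, and the minimum is attained by compactness, as $u\ge1$. It is the gauge of $\Psi$ at $y$, that is, the smallest $\tau\ge0$ with $y\in\tau\Psi$, because $y=\sum(\lambda_wu_w)(w/u_w)$. If an expression has two incompatible elements with positive coefficients, Step 1 applied to a small multiple of the pair lowers the cost. So every optimal expression has pairwise compatible support. By Step 2 there is exactly one expression with compatible support, it is the unique optimal one, and it does not depend on $\delta$.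

**Step 4: $\Psi$ is simplicial.** Let $F$ be a facet on the hyperplane $\{\psi=1\}$, so $\psi(w)\le u_w$ on $W$ with equality exactly on $W_F$. Every nonnegative combination $y=\sum_{w\in W_F}\lambda_ww$ is optimal: its cost is $\psi(y)$, and any expression of $y$ costs at least $\psi(y)$. If $W_F$ were linearly dependent, separating positive and negative coefficients of a relation would give two different optimal expressions of one vector. So $W_F$ is independent, and it spans, as in Lemma 6. Hence $W_F$ is a basis. Moreover $\sum_{w\in W_F}w$ is optimally expressed, so $W_F$ is pairwise compatible.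

**Step 5: $\Delta$ is the complex of pairwise compatible sets.** By Step 4 every face is pairwise compatible. Conversely let $\emptyset\ne X\subseteq W$ be pairwise compatible, and $y=\sum_{w\in X}w$. By Step 3 this expression is optimal, so the gauge at $y$ is $g=\sum_{w\in X}u_w>0$, and $y/g$ lies on the boundary of $\Psi$. Take $\psi$ with $\psi\le1$ on $\Psi$ and $\psi(y)=g$. From $\psi(w)\le u_w$ and $\sum_{X}\psi(w)=\sum_Xu_w$ we get $\psi(w)=u_w$ for all $w\in X$. So the points $w/u_w$, $w\in X$, lie in a common proper face, hence in a facet $F$; thus $X\subseteq W_F$ and $X\in\Delta$. Single elements are compatible sets, so the vertex set of $\Delta$ is all of $W$.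

**Step 6: condition (10).** Let $F$ be a facet and $y=\sum_{w\in W_F}w$. This compatible expression is optimal for every $\delta\in(0,\frac1{n(n+1)})$. Letting $\delta\to0$, every expression $y=\sum\lambda_ww$, $\lambda\ge0$, satisfies $\sum\lambda_w\ge|W_F|$. So the gauge of $\operatorname{conv}W$ at $y$ is $|W_F|$, and $\frac1{|W_F|}y$ lies on the boundary of $\operatorname{conv}W$. A supporting functional $\varphi$ there satisfies $\varphi\le1$ on $W$ and $\sum_{w\in W_F}\varphi(w)=|W_F|$, hence $\varphi=1$ on $W_F$.

**Proof of Theorem 2.** By Steps 4 and 6, $u$ satisfies the conclusions of Lemma 6, so Proposition 7 gives $h_\Delta=h_N$. As in the proof of Theorem 1, the polar dual $\Phi$ of $\Psi$ is a simple polytope with the $h$-vector of $t$. Its facets correspond to the vertices of $\Psi$, and a set of facets of $\Phi$ has a common point iff the corresponding vertices form a face of $\Psi$. If facets of $\Phi$ intersect pairwise, the corresponding elements of $W$ are pairwise compatible, so they form a face by Step 5, and the facets have a common point. So $\Phi$ is flag. $\blacksquare$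

## 9. Palindromic support polynomials force a preorder

We return to a general relation $N$ with no isolated elements, and prove Theorem 3 as $(4)\Rightarrow(1)\Rightarrow(2)\Rightarrow(3)\Rightarrow(4)$. Keep in mind $1+6x+3x^2$ from Section 2: there $S$ is closed and $|N(S)|=3\ne2$, so (3) fails.

**(4) ⇒ (1).** This is Theorem 1; for $S=\emptyset$, $h_N=1$ is the $h$-polynomial of a point.

**(1) ⇒ (2).** The $h$-polynomial of a simple $d$-polytope has degree $d$, since $f_d=1$, and is palindromic by Dehn–Sommerville.

**(2) ⇒ (3).** The plan: palindromicity of $h_N$ makes the interior lattice points of $C$ a translate $w+(C\cap\mathbb Z^{L\sqcup R})$ of all its lattice points. Then suitable interior points $y$ measure how far $w$ is from the facets of $C$. Let $D=n+m+1=\dim V$ and $d=\deg h_N$.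

**Step 1: the Hilbert series.** The slice $C\cap\{\deg=1\}$ is the convex hull of the edges. Like every polytope given as a convex hull of finitely many points, it can be triangulated using only these points as vertices. So $C$ is a union of full-dimensional simplicial cones generated by edges, with disjoint interiors. A linearly independent set of $D$ edges contains no cycle, so it is a spanning tree. Lemma 5 gives $H=h_N/(1-z)^D$.

**Step 2: inequalities for the interior.** For $A\subseteq S$ put
$$\ell_A(a,b)=b_0+b(N(A))-a(A).$$
On $V$ we have $\ell_\emptyset=b_0$, and $\ell_S=b(R)-a(S)=a_*$ because $N(S)=S'$. In (4), the inequalities with $*\in A$ follow from $a\ge0$ and $a(L)=b(R)$. So $C$ is given in $V$ by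
$$a_i\ge0\ (i\in S),\qquad b_j\ge0\ (j\in S'),\qquad \ell_A\ge0\ (A\subseteq S).$$
All these functionals are nonzero on $V$ (note $\ell_A(e_*+f_0)=1$). So $\operatorname{int}C$ is where all are strictly positive, and the lattice points of $\operatorname{int}C$ are those where all are $\ge1$.

**Step 3: reciprocity.** We show
$$\sum_{x\in\operatorname{int}C\cap\mathbb Z^{L\sqcup R}}z^{\deg x}=(-1)^DH(1/z)=z^rH(z),\qquad r=D-d. \tag{12}$$
The first equality is Stanley's reciprocity theorem for rational cones. Here it also follows from Section 5. The point $q$ of Lemma 5 is interior to $C$: its coordinates are positive, and $\ell_A(q)=\frac{1+|N(A)|}{m+1}-\varepsilon|A|\ge\frac1{m+1}-n\varepsilon>0$. So $x\in\operatorname{int}C$ iff $x-\eta q\in C$ for all small $\eta>0$. As in Step 5 of Section 5, with $q$ replaced by $-q$, such an $x$ satisfies $x-\eta q\in\operatorname{int}C_T$ for small $\eta$ and exactly one $T$, namely the one with $\lambda_\gamma(x)>0$ when $\lambda_\gamma(q)>0$ and $\lambda_\gamma(x)\ge0$ when $\lambda_\gamma(q)<0$. By (9) the tree $T$ contributes $z^{D-\#\{i:(p_T)_i\ne0\}}/(1-z)^D$,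 and the sum over $T$ is
$$\frac{z^Dh_N(1/z)}{(1-z)^D}=(-1)^D\frac{h_N(1/z)}{(1-1/z)^D}=(-1)^DH(1/z).$$
The second equality in (12) holds because $z^Dh_N(1/z)=z^{D-d}h_N(z)$ by (2).

**Step 4: the lowest interior point.** Since $H(0)=1$, (12) says that there is exactly one interior lattice point $w=(a,b)$ of degree $r$, and none of smaller degree. If $a_i\ge2$ for some $i\in S$, then $w-e_i+e_*$ would be another interior lattice point of degree $r$: $a_i$ stays $\ge1$ and no $\ell_A$ decreases. If $b_j\ge2$ for some $j\in S'$, then $w-f_j+f_0$ would be another: $b_j$ stays $\ge1$, and $\ell_A$ changes by $1$ or $1-1$. So $a_i=1$ for $i\in S$, $b_j=1$ for $j\in S'$, and $b_0=r-m$. Therefore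
$$\ell_A(w)=r-m+|N(A)|-|A|. \tag{13}$$
The map $x\mapsto x+w$ injects $C\cap\mathbb Z^{L\sqcup R}$ into the interior lattice points and raises the degree by $r$. By (12) both sides have the same finite number of elements in each degree, so the map is bijective. Hence $y-w\in C$ for every interior lattice point $y$.

**Step 5: a test point for each closed set.** Let $A\subseteq S$ be closed. We construct an interior lattice point $y$ with $\ell_A(y)=1$. On an edge, $\ell_A(e_i+f_j)$ is $1$ or $0$ according to whether $j\in N(A)\cup\{0\}$, minus $1$ if $i\in A$. So the edges with $\ell_A=0$ are all edges $(i,j)$ with $i\in A$, and those with $i\in L\setminus A$ and $j\notin N(A)\cup\{0\}$. Let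
$$y=(e_*+f_0)+\sum\{\text{edges }\gamma:\ \ell_A(\gamma)=0\}.$$
It is interior:

- For $i\in A$ the edge $(i,0)$ is used. For $i\in S\setminus A$, closedness gives some $j\in N(i)\setminus N(A)$, and $(i,j)$ is used. So all $a_i\ge1$.
- For $j\in N(A)$ some $(i,j)$ with $i\in A$ is used. For $j\in S'\setminus N(A)$ the edge $(*,j)$ is used. So all $b_j\ge1$.
- For all $B\subseteq S$: $\ell_B(e_*+f_0)=1$ and $\ell_B\ge0$ on $C$, so $\ell_B(y)\ge1$.

Also $\ell_A(y)=1$. Since $y-w\in C$, we get $\ell_A(w)\le1$, and $\ell_A(w)\ge1$ since $w$ is interior. So $\ell_A(w)=1$, and (13) becomes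
$$r-m+|N(A)|-|A|=1\qquad\text{for every closed }A.$$
Since there are no isolated elements, $\emptyset$ is closed, and $S$ always is. They give $r-m=1$ and $r-n=1$ (as $|N(S)|=m$). Hence $n=m$, and $|N(A)|=|A|$ for all closed $A$.

**(3) ⇒ (4).** We find the identification by Hall's theorem and check transitivity. For $A\subseteq S$ let $\bar A=\{i:N(i)\subseteq N(A)\}\supseteq A$. Then $N(\bar A)=N(A)$, so $\bar A$ is closed, and by (3)
$$|N(A)|=|N(\bar A)|=|\bar A|\ge|A|.$$
By Hall's theorem there is an injection $\rho:S\to S'$ with $\rho(i)\in N(i)$. It is bijective because $|S|=|S'|$. For closed $A$ we have $\rho(A)\subseteq N(A)$ and $|\rho(A)|=|A|=|N(A)|$, so $N(A)=\rho(A)$.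

Define $j\preceq i$ iff $\rho(j)\in N(i)$. This is reflexive. Let $k\preceq j\preceq i$ and $A=\overline{\{i\}}$. Then $\rho(j)\in N(i)=N(A)=\rho(A)$, so $j\in A$, that is, $N(j)\subseteq N(i)$. Hence $\rho(k)\in N(j)\subseteq N(i)$ and $k\preceq i$. So $\preceq$ is a preorder, and it represents $N$ via $\rho$. $\blacksquare$

## 10. Capacities on a rooted tree

**Proof of Corollary 4.** We realize the capacities $c_v$ by a relation and read off Theorem 3(3) on the sets $S_v$.

**Step 1: the relation.** Working up from the leaves, choose sets $U_v$ with $|U_v|=c_v$: $U_v$ is the disjoint union of the $U_w$, $w$ a child of $v$, together with $c_v-\sum_wc_w\ge1$ new elements. Incomparable vertices get disjoint sets, and $U_w\subsetneq U_v$ for proper descendants $w$ of $v$. Let $S'=U_{\rm root}$ and $N(i)=U_{v(i)}$. All $N(i)$ are nonempty, and $N(S)=S'$ because the root has a nonempty decoration. So there are no isolated elements.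

**Step 2: $P_N=\{x\in\mathbb N^S:x(S_v)\le c_v\ \forall v\}$.** We have $N(S_v)=U_v$, so $p\in P_N$ satisfies $p(S_v)\le c_v$. Conversely let $p\in\mathbb N^S$ satisfy these inequalities and let $A\subseteq S$. Let $v_1,\dots,v_r$ be the vertices closest to the root among the $v(i)$, $i\in A$, that is, those with no proper ancestor of this form. They are pairwise incomparable, so $N(A)=U_{v_1}\sqcup\dots\sqcup U_{v_r}$ and $A\subseteq S_{v_1}\sqcup\dots\sqcup S_{v_r}$. Hence $p(A)\le\sum_lp(S_{v_l})\le\sum_lc_{v_l}=|N(A)|$.

**Step 3: each $S_v$ is closed.** Suppose $U_{v(i)}\subseteq U_v$. If $v(i)$ and $v$ were incomparable, the nonempty set $U_{v(i)}$ would be disjoint from $U_v$. If $v(i)$ were a proper ancestor of $v$, then $U_v\subsetneq U_{v(i)}$. So $v(i)$ is $v$ or a descendant of $v$, that is, $i\in S_v$.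

**Step 4: conclusion.** Being palindromic and being the $h$-polynomial of a simple polytope are equivalent by Theorem 3. If $h_N$ is palindromic, Theorem 3(3) applied to the closed set $S_v$ gives $c_v=|N(S_v)|=|S_v|$ for all $v$. Conversely, if $c_v=|S_v|$ for all $v$, we are in the arbor case, and Theorem 1 shows that $h_N$ is the $h$-polynomial of a simple polytope, hence palindromic. $\blacksquare$
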